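# The equilateral triangle does not minimize every Dirichlet eigenvalue at fixed diameter

## 1. Three crossed waves that vanish on an equilateral triangle

Everything in this lecture turns on one explicit family of functions, so we begin with it. Put
$$\omega=\frac{4\pi}{3},\qquad h=\frac{\sqrt3}{2},\qquad E=\{(x,y):0<y<h,\ |x|<y/\sqrt3\}.$$
$E$ is the equilateral triangle of side $1$ with vertices $0,(\tfrac12,h),(-\tfrac12,h)$, standing on its tip. Let $\rho$ be the rotation by $120^\circ$ about $0$, and for $l=0,1,2$ let $a_l=\rho^l(1,0)$, $b_l=\rho^l(0,1)$. Explicitly,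
$$a_1=\left(-\tfrac12,\tfrac{\sqrt3}2\right),\quad b_1=\left(-\tfrac{\sqrt3}2,-\tfrac12\right),\quad a_2=\left(-\tfrac12,-\tfrac{\sqrt3}2\right),\quad b_2=\left(\tfrac{\sqrt3}2,-\tfrac12\right).$$
Write $x_l=a_l\cdot z$ and $y_l=b_l\cdot z$ for $z\in\mathbb R^2$; these are three rotated coordinate systems, with $(x_0,y_0)=(x,y)$.

**Definition.** Let $\psi(\tau)=\sum_{|j|\le J}c_je^{i\omega j\tau}$ be a real trigonometric polynomial. It has period $2\pi/\omega=\frac32$. For an integer $r\ge1$ put $\kappa=\sqrt3\,\omega r=4\pi r/\sqrt3$ and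
$$u_{\psi,r}(z)=\sum_{l=0}^{2}\psi(x_l)\sin(\kappa y_l).$$

The summand $l=0$ is a rapid vertical oscillation $\sin\kappa y$ with a slowly varying horizontal profile $\psi(x)$, and the other two summands are its rotated copies. When $\psi$ is concentrated near $0$, the first summand is a beam along the altitude of $E$ through the vertex $0$. The beams $l=1,2$ then run along lines that, near $0$, touch $E$ only at a corner.

**Lemma 1.1.** The function $u=u_{\psi,r}$ vanishes on $\partial E$. Put $\psi_0=c_0$, $\psi_j=c_je^{i\omega j\tau}+c_{-j}e^{-i\omega j\tau}$ for $j\ge1$, and $u_j=u_{\psi_j,r}$. Then $u=\sum_{j=0}^Ju_j$, each $u_j$ vanishes on $\partial E$, and $-\Delta u_j=\omega^2(3r^2+j^2)u_j$. The $u_j$ are mutually orthogonal in $L^2(E)$, and so are their gradients.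

**Step 1: the two slanted sides.** We use reflections. Let $\sigma(x,y)=(x,-y)$. Then
$$\sigma a_0=a_0,\quad \sigma b_0=-b_0,\quad \sigma a_1=a_2,\quad \sigma a_2=a_1,\quad \sigma b_1=-b_2,\quad \sigma b_2=-b_1 .$$
Since $a_l\cdot\sigma z=\sigma a_l\cdot z$, and likewise for $b_l$, composing with $\sigma$ swaps the terms $l=1,2$ and changes the sign of every sine, so $u\circ\sigma=-u$. Since $a_l\cdot\rho z=a_{l-1}\cdot z$ (indices mod $3$), also $u\circ\rho=u$. Hence $u$ is odd under the reflections $\rho^l\sigma\rho^{-l}$, whose axes are $y=0$ and $y=\pm\sqrt3x$, and it vanishes on these three lines. Two of them carry the sides of $E$ through $0$.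

**Step 2: the side $y=h$.** We use a translation. Adding $(0,\sqrt3)$ to $z$ changes $x_0,x_1,x_2$ by $0,\frac32,-\frac32$, which $\psi$ does not see. It changes $\kappa y_0,\kappa y_1,\kappa y_2$ by $4\pi r,-2\pi r,-2\pi r$, which the sines do not see. So $u(x,\sqrt3-y)=u(x,-y)=-u(x,y)$. At $y=h=\sqrt3/2$ this reads $u(x,h)=-u(x,h)$, so $u=0$ there.

**Step 3: the spectral content.** The function $u_j$ is a combination of exponentials $e^{i\xi\cdot z}$ with $\xi=\omega(\pm ja_l\pm\sqrt3rb_l)$. Since $a_l\perp b_l$ are unit vectors, $|\xi|^2=\omega^2(j^2+3r^2)$, which is the eigenvalue equation. Steps 1 and 2 apply to each real polynomial $\psi_j$, so $u_j=0$ on $\partial E$. The eigenvalues are distinct for distinct $j\ge 0$. Hence the $u_j$ are orthogonal in $L^2(E)$, and by Green's formula $\int_E\nabla u_i\cdot\nabla u_j=\omega^2(3r^2+j^2)\int_Eu_iu_j=0$ for $i\ne j$. $\square$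

Two small examples. For $\psi=1$, $r=1$ the wave is $\sum_l\sin(\kappa y_l)$ with eigenvalue $3\omega^2=16\pi^2/3$. At the center $c=(0,1/\sqrt3)$ the phases $\kappa y_l$ are $\frac{4\pi}3,-\frac{2\pi}3,-\frac{2\pi}3$, so its value is $-\frac{3\sqrt3}2\neq0$. On the other hand some $u_j$ may vanish identically. For $\psi=\cos\omega\tau$, $r=1$, the "eigenvalue" would be $4\omega^2$, which is not in the spectrum of $E$ (listed in the next section), so $u_{\psi,1}=0$. At $c$, for instance, $x_0=0$ and $|x_1|=|x_2|=\frac12$, and the value is $-\frac{\sqrt3}2+2\cdot(-\frac12)(-\frac{\sqrt3}2)=0$.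

What is the family for? All the eigenvalues $\omega^2(3r^2+j^2)$ entering $u_{\psi,r}$ are within $\omega^2J^2$ of $3\omega^2r^2$, however large $r$ is. So at a bounded cost in energy we may sculpt the profile $\psi$ of a wave of very high frequency. We shall use this freedom to build a wave on which an isosceles triangle close to $E$ has less energy than $E$ does.

## 2. Eigenvalues of triangles of given diameter

Let $T$ be a triangle with diameter $D$, which is the length of its longest side. The Dirichlet eigenvalues, $-\Delta u=\lambda u$ in $T$ and $u=0$ on $\partial T$, are listed with multiplicity as $0<\lambda_1<\lambda_2\le\lambda_3\le\dots\to\infty$. The numbers $\lambda_nD^2$ are scale invariant, so we normalize $D=1$. The question comes from Richard Laugesen and Bartlomiej Siudeja, "Dirichlet eigenvalue sums on triangles are minimal for equilaterals", arXiv:1008.1316 (2010):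

*Among all triangles of given diameter, does the equilateral triangle minimize $\lambda_nD^2$ for each $n\ge1$?*

It is known that the equilateral triangle minimizes the sum $(\lambda_1+\dots+\lambda_n)D^2$ for every $n\geq 1$, with equality only for equilaterals. It is also known that for every triangle $\lambda_1D^2\ge\frac{3\cdot16\pi^2}9$, $\lambda_2D^2\ge\frac{7\cdot16\pi^2}9$, $\lambda_3D^2\ge\frac{7\cdot16\pi^2}9$, with equality in each case only for equilaterals. So the answer is yes for $n=1,2,3$.

**The spectrum of $E$.** Lamé's theorem (complete proofs: M. Pinsky, SIAM J. Math. Anal. 11 (1980); B. McCartin, SIAM Review 45 (2003)) says that the eigenvalues of $E$ are $\omega^2(m^2+mn+n^2)$ with integers $m,n\ge1$, with multiplicity. Here $\omega^2=16\pi^2/9$. Put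
$$\mathcal L=\{m^2+mn+n^2:\ m,n\ge1\text{ integers}\}.$$
The list of $\lambda_n(E)/\omega^2$ begins
$$3;\ 7,7;\ 12;\ 13,13;\ 19,19;\ 21,21;\ 27;\ 28,28;\ 31,31;\ 37,37;\ 39,39;\ 43,43;\ 48;\dots$$
Taking $m=n=r$ shows that $3\omega^2r^2$ is always an eigenvalue. Let $n_r$ be the smallest index with $\lambda_{n_r}(E)=3\omega^2r^2$. From the list, $n_1=1$, $n_2=4$, $n_3=11$, $n_4=22$.

**A comparison by hand.** The right isosceles triangle with hypotenuse $1$ has legs $1/\sqrt2$. Its eigenfunctions are those of the square of side $1/\sqrt2$ that are odd about the diagonal, so its eigenvalues are $2\pi^2(m^2+n^2)$ with $m>n\ge1$. The first four are $\pi^2$ times $10,20,26,34$, against $\pi^2$ times $\frac{16}3,\frac{112}9,\frac{112}9,\frac{64}3$ for $E$. This triangle loses clearly: its area is too small. A competitor must have nearly the area of $E$, and Theorem 4 makes this precise.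

**Variational tools.** For $u\in H_0^1(\Omega)$, $u\ne 0$, the Rayleigh quotient is $\int_\Omega|\nabla u|^2/\int_\Omega u^2$. The min–max principle says that $\lambda_k(\Omega)$ is the minimum, over $k$-dimensional subspaces $V\subset H^1_0(\Omega)$, of the maximum of the Rayleigh quotient on $V\setminus\{0\}$. So to prove $\lambda_k<\mu$ one exhibits $k$ dimensions on which the quotient is $<\mu$. The max–min principle says that $\lambda_{k}(\Omega)$ is the maximum, over $(k-1)$-dimensional $L\subset L^2(\Omega)$, of the infimum of the Rayleigh quotient over $u\in H_0^1(\Omega)$, $u\ne 0$, $u\perp L$.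

If $A$ is an invertible linear map and $T=AE$, a function $u$ on $E$ is transplanted to $u\circ A^{-1}$ on $T$. Since $\nabla(u\circ A^{-1})=(A^{-\mathsf T}\nabla u)\circ A^{-1}$, both integrals pick up the same factor $|\det A|$, and the Rayleigh quotient of $u\circ A^{-1}$ on $T$ is
$$\frac{Q_T(u)}{\|u\|^2},\qquad Q_T(u)=\int_E\nabla u\cdot(A^{\mathsf T}A)^{-1}\nabla u .\tag{1}$$
From now on norms are in $L^2(E)$. For example, $A=2I$ gives $Q_T=\frac14\int_E|\nabla u|^2$, the usual scaling. Transplantation preserves $L^2$-orthogonality.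

**Density.** A set $\mathcal R\subset\mathbb N$ has natural density $d$ if $\#(\mathcal R\cap[1,X])/X\to d$ as $X\to\infty$; replacing the limit by $\limsup$ gives the upper density. For example, the squares have density $0$ and their complement has density $1$.

**Theorem 1.** There are $b>0$ and a set $\mathcal R\subset\mathbb N$ of natural density $1$ such that for every $r\in\mathcal R$ the isosceles triangle $T_r$ with sides $1,1,\sqrt{1-3\eta}$, $\eta=b/(3\omega^2r^2)$, which has diameter $1$, satisfies $\lambda_{n_r}(T_r)<\lambda_{n_r}(E)$.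

So the answer to the question is no, for infinitely many $n$ (the $n_r$ are distinct, since the numbers $3\omega^2r^2$ are).

**Theorem 2.** For all $K\in\mathbb N$, $C>0$ there are $b$ and a density-$1$ set of $r$ such that, with $T_r$ as above, $\lambda_{n_r+K-1}(T_r)<\lambda_{n_r}(E)-C$. Hence $K$ consecutive eigenvalues of $T_r$ lie simultaneously more than $C$ below those of $E$.

**Theorem 3.** For each $n$ there are $c_n,\delta_n>0$ such that every triangle $T$ of diameter $1$ with sides $\ell_1,\ell_2,\ell_3$ and $s=\sum_i(1-\ell_i^2)\in(0,\delta_n)$ satisfies $\lambda_n(T)\ge\lambda_n(E)+c_ns$. So $E$ is a strict local minimum for each eigenvalue.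

**Theorem 4.** There is an absolute $C$ such that if $T$ has diameter $1$ and $\lambda_n(T)\le\lambda_n(E)$, then $|T|\ge(1-Cn^{-1/2})|E|$. Moreover, with its longest side placed on that of $E$ (on the same side), the third vertex of $T$ is within $Cn^{-1/2}$ of that of $E$. So all minimizers of $\lambda_nD^2$ tend to the equilateral triangle as $n\to\infty$, although by Theorem 1 they are non-equilateral for infinitely many $n$.

## 3. Shortening one side: why a single eigenspace cannot win

For $0<\eta<\frac13$ let $A=\mathrm{diag}(\sqrt{1-3\eta},\sqrt{1+\eta})$ and $T=AE$. The sides of $T$ at the tip $0$ have squared length $\frac{1-3\eta}4+\frac{3(1+\eta)}4=1$, and the third side is $\sqrt{1-3\eta}<1$. So $T$ is isosceles of diameter $1$. By (1) its Rayleigh quotient is $Q_\eta(u)/\|u\|^2$ with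
$$Q_\eta(u)=\int_E\frac{u_x^2}{1-3\eta}+\frac{u_y^2}{1+\eta}.$$
We also write $Q_\eta(\cdot,\cdot)$ for the bilinear form. Horizontal energy becomes more expensive. Vertical energy becomes cheaper, since the altitude between the two unit sides has grown by the factor $\sqrt{1+\eta}$. With $X=\int_Eu_x^2$ and $Y=\int_Eu_y^2$,
$$Q_\eta(u)-Q_0(u)=\frac{3\eta}{1-3\eta}X-\frac{\eta}{1+\eta}Y=\eta\,(3X-Y)+O(\eta^2).\tag{2}$$

The first thing to try is first-order perturbation theory: fix $n$, let $\eta\to0$, and look for an eigenfunction of $E$ with $3X-Y<0$. Take $n=1$. Let $R$ be the rotation of $E$ by $120^\circ$ about its center. As $\lambda_1$ is simple, $u\circ R=\epsilon u$ with $\epsilon$ real and $\epsilon^3=1$, so $u$ is $R$-invariant. Then the symmetric matrix $\int_E\nabla u\otimes\nabla u$ commutes with a $120^\circ$ rotation, so it is a multiple of $I$ and $X=Y=\frac{\lambda_1}2\|u\|^2$. Thus $3X-Y=\lambda_1\|u\|^2>0$, and $\lambda_1$ rises.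

This is not an accident of $n=1$. Proposition 9.2 below shows that $3X-Y$ is positive definite on every eigenspace of $E$. Hence the first-order test gives a positive number for every $n$, and for fixed $n$ small deformations never help; this is Theorem 3. The approach stops exactly here: no single eigenspace contains a function with enough vertical energy.

The way past it is to mix several eigenspaces. Mixing costs something, because the eigenvalues differ. In the waves of Section 1 the eigenvalues are $\kappa^2+\omega^2j^2$, so the cost is $\sum_j\omega^2j^2\|u_j\|^2$, bounded as $r\to\infty$. The possible gain $\eta(3X-Y)$ has size $\eta\kappa^2$. So the right scale is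
$$\eta=\frac b{\kappa^2}=\frac{b}{3\omega^2r^2}$$
with $b$ fixed: cost and gain are then of the same order, and increasing $b$ favors the gain. Sections 4 and 5 carry this out.

A second difficulty remains. A single function with $Q_\eta(u)<\kappa^2\|u\|^2$ says nothing about $\lambda_{n_r}$; it only bounds $\lambda_1$. We need $n_r$ dimensions. The natural other $n_r-1$ dimensions are the eigenfunctions of $E$ below $\kappa^2$, but their energies may rise by as much as order $b$ and cross $\kappa^2$. This is where arithmetic enters: for most $r$ there is a long gap in the spectrum just below $3\omega^2r^2$ (Section 6), and then no crossing can occur (Section 7).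

## 4. The limiting energy on a circle of length 3/2

Fix $\psi$, write $u=u_{\psi,r}$, let $I=[-\frac34,\frac34]$, and let $\Theta$ be the $\frac32$-periodic function equal to $(1-2|\tau|)_+$ on $I$.

**Lemma 4.1.** Fix $b>0$, $\eta=b/\kappa^2$, and put $S(v)=Q_\eta(v)-\kappa^2\|v\|^2$. As $r\to\infty$,
$$\|u\|^2\to\frac{\sqrt3}4\int_I\psi^2,\qquad S(u)\to\frac{\sqrt3}4\,\mathcal E_b(\psi),\qquad \mathcal E_b(\psi)=\int_I\psi'^2+b\,(2-3\Theta)\psi^2\,d\tau .\tag{3}$$

The form $\mathcal E_b$ is the energy of a one-dimensional Schrödinger operator with a potential well at $\tau=0$, where $2-3\Theta=-1$.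

**Step 1: slices of $E$.** This converts integrals over $E$ into integrals over $I$. The values of $a_l\cdot z$ at the vertices $0,(\frac12,h),(-\frac12,h)$ are $0,\frac12,-\frac12$ for $l=0$; $0,\frac12,1$ for $l=1$; and $0,-1,-\frac12$ for $l=2$. The slice of $E$ at level $a_l\cdot z=\tau$ has length piecewise linear in $\tau$. It is zero at the extreme values, and at the middle value it is an altitude of length $h$. The middle values are $\tau_0=0$, $\tau_1=\frac12$, $\tau_2=-\frac12$, and the extremes lie at distance $\frac12$ from them. Therefore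
$$\int_E\psi(x_l)^2\,dz=h\int_{\mathbb R}(1-2|\tau-\tau_l|)_+\psi^2\,d\tau=h\int_I\Theta(\tau-\tau_l)\psi^2\,d\tau .\tag{4}$$
The last step uses that $\psi$ has period $\frac32$ while the hat has support of length $1<\frac32$. On the circle $\mathbb R/\frac32\mathbb Z$ the three hats have centers spaced by $\frac12$ and half-width $\frac12$, so
$$\Theta(\tau)+\Theta(\tau-\tfrac12)+\Theta(\tau+\tfrac12)=1 .\tag{5}$$

**Step 2: the norm.** Expand $u^2$. For $l\ne k$ the product $\sin\kappa y_l\sin\kappa y_k$ contains only frequencies $\kappa(\pm b_l\pm b_k)$, and these vectors are nonzero since $b_l\ne\pm b_k$. For $l=k$, $\sin^2\kappa y_l=\frac12-\frac12\cos2\kappa y_l$. The functions $\psi(x_l)\psi(x_k)\mathbf 1_E$ are integrable and do not depend on $r$. By the Riemann–Lebesgue lemma every oscillating term tends to $0$, and by (4), (5)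
$$\|u\|^2\to\frac12\sum_l\int_E\psi(x_l)^2=\frac h2\int_I\psi^2=\frac{\sqrt3}4\int_I\psi^2 .$$

**Step 3: the cost of mixing.** Apply Step 2 to each $\psi_j$ and use Lemma 1.1:
$$Q_0(u)-\kappa^2\|u\|^2=\sum_{j=0}^J\omega^2j^2\|u_j\|^2\to\frac{\sqrt3}4\sum_j\omega^2j^2\int_I\psi_j^2=\frac{\sqrt3}4\int_I\psi'^2 .$$
The last equality is Parseval over the period $I$.

**Step 4: the horizontal energy.** With $e_1=(1,0)$, differentiation gives $u_x=\kappa\sum_l(b_l\cdot e_1)\psi(x_l)\cos\kappa y_l+O(1)$ uniformly on $E$, where $(b_l\cdot e_1)^2=0,\frac34,\frac34$ for $l=0,1,2$. As in Step 2, with $\cos^2=\frac12+\frac12\cos(2\,\cdot)$,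
$$\frac X{\kappa^2}\to\frac12\cdot\frac34\sum_{l=1,2}\int_E\psi(x_l)^2=\frac38\,h\int_I(1-\Theta)\psi^2=\frac{\sqrt3}4\cdot\frac34\int_I(1-\Theta)\psi^2 .$$
By Steps 2 and 3, $\frac{X+Y}{\kappa^2}=\frac{Q_0(u)}{\kappa^2}\to\frac{\sqrt3}4\int_I\psi^2$.

**Step 5: assembling $S(u)$.** By (2), $S(u)=Q_0(u)-\kappa^2\|u\|^2+\frac{3\eta}{1-3\eta}X-\frac\eta{1+\eta}Y$. Since $\eta=b/\kappa^2\to0$ and $X,Y=O(\kappa^2)$, the last two terms have the same limit as $\eta(3X-Y)=\frac b{\kappa^2}\big(4X-(X+Y)\big)$, namely
$$\frac{\sqrt3}4\,b\int_I\big(3(1-\Theta)-1\big)\psi^2=\frac{\sqrt3}4\,b\int_I(2-3\Theta)\psi^2 .$$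
Adding Step 3 gives (3). $\square$

## 5. A profile with negative energy

We want $\int_I(2-3\Theta)\psi^2<0$; then $\mathcal E_b(\psi)<0$ for large $b$. Single modes do not do it. For $\psi=1$ the integral is $3-\frac32=\frac32$. For $\psi=\cos\omega j\tau$, $j\ge1$, we use $\int_I\Theta\cos\alpha\tau\,d\tau=4(1-\cos\frac\alpha2)/\alpha^2$. With $\alpha=2\omega j$ this is at most $6/(2\omega j)^2=\frac{27}{32\pi^2j^2}$, because $\cos\frac{4\pi j}3\ge-\frac12$. So $\int_I(2-3\Theta)\cos^2\omega j\tau\ge\frac34-\frac{81}{64\pi^2j^2}>0$.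

The simplest mixture $\psi=\frac{1+\cos\omega\tau}2=\cos^2(\omega\tau/2)$ just fails. Here $\psi^2=\frac38+\frac12\cos\omega\tau+\frac18\cos2\omega\tau$, and the same formula with $\alpha=\omega,2\omega$ gives
$$\int_I(2-3\Theta)\psi^2=\frac98-3\left(\frac3{16}+\frac{27}{16\pi^2}+\frac{27}{256\pi^2}\right)=\frac9{16}-\frac{1377}{256\pi^2}\approx0.018>0 .$$
We need a more concentrated profile.

**Choice of $\psi$.** Take $\psi=\cos^{10}(\omega\tau/2)=\big(\frac{1+\cos\omega\tau}2\big)^5$, so $J=5$. Put $\theta=\omega\tau/2$, which runs over $[-\frac\pi2,\frac\pi2]$ as $\tau$ runs over $I$; then $\tau=\frac{3\theta}{2\pi}$. Let $\mathbb E$ be the average with weight $\psi^2=\cos^{20}\theta$. Since $\int\cos^{22}\theta/\int\cos^{20}\theta=\frac{21}{22}$, we have $\mathbb E\sin^2\theta=\frac1{22}$. As $|\theta|\le\frac\pi2|\sin\theta|$ on this interval, Cauchy–Schwarz gives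
$$\mathbb E|\theta|\le\frac\pi2\,\big(\mathbb E\sin^2\theta\big)^{1/2}=\frac\pi{2\sqrt{22}}<\frac\pi9 ,\qquad\text{so}\qquad \mathbb E|\tau|<\frac3{2\pi}\cdot\frac\pi9=\frac16 .$$
Since $\Theta\ge1-2|\tau|$ on $I$, $\mathbb E\,\Theta>\frac23$, that is, $\int_I(2-3\Theta)\psi^2<0$.

**Choice of $b$.** Fix $b$ so large that $\mathcal E_b(\psi)<0$, and put $a=-\frac{\sqrt3}8\mathcal E_b(\psi)>0$. By Lemma 4.1, $S(u)\to-2a$ and $\|u\|^2\to\frac{\sqrt3}4\int_I\psi^2>0$, so for all large $r$
$$S(u)\le-a,\qquad0<\|u\|^2\le\frac{\sqrt3}2\int_I\psi^2,\qquad\eta\le\frac16,\qquad\omega^2J^2\le\kappa^2 .\tag{6}$$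

## 6. Long gaps below $3r^2$ in the set of Loeschian values

The set $\mathcal L$ of values $m^2+mn+n^2$ with $m,n\ge1$ was defined in Section 2. Before $12$ it misses $8,\dots,11$; before $27$ it misses $22,\dots,26$; before $48$ it misses $44,\dots,47$. But gaps can be short: before $75$ it misses $74$ and contains $73=1+8+64$.

**Lemma 6.1.** For every $G\in\mathbb N$, the set $\mathcal R_G$ of all $r$ with $\mathcal L\cap\{3r^2-1,\dots,3r^2-G\}=\varnothing$ has natural density $1$.

Write $p\,\|\,N$ if $p$ divides $N$ but $p^2$ does not: thus $5\,\|\,10$, but not $5\,\|\,75$.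

**Step 1: an obstruction to lying in $\mathcal L$.** Let $p\equiv2\pmod3$ be an odd prime. We claim that $p\,\|\,N$ is impossible for $N\in\mathcal L$. First, $-3$ is not a square mod $p$: if $t^2\equiv-3$, then $(-1+t)/2$ is an element of order $3$ in the multiplicative group mod $p$, but $3\nmid p-1$. Now let $p\mid N=m^2+mn+n^2$. Then $p$ divides $4N=(2m+n)^2+3n^2$. If $p\nmid n$, then $-3$ would be a square mod $p$; so $p\mid n$, hence $p\mid2m+n$, hence $p\mid m$, and $p^2\mid N$. (Dividing by $p^2$ and repeating shows that the exponent of $p$ in $N$ is even, but we need only this much.)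

**Step 2: one prime removes many $r$.** Fix $j\ge1$ and let $P_j$ be the set of primes $p\nmid6j$ with $p\equiv2\pmod3$ and $\left(\frac{3j}p\right)=1$. For $p\in P_j$ the congruence $3x^2\equiv j\pmod p$ is $(3x)^2\equiv3j$, so it has exactly two solutions, both nonzero. Since the derivative $6x$ is invertible, Hensel's lemma gives exactly two solutions mod $p^2$. Thus $p\mid3r^2-j$ holds for $2p$ classes $r$ mod $p^2$, and $p^2\mid3r^2-j$ for two of them. For the other $2p-2$ classes $p\,\|\,3r^2-j$, and then $3r^2-j\notin\mathcal L$ by Step 1 (trivially so if $3r^2-j\le0$). For example, with $j=2$, $p=5$: the condition $5\mid3r^2-2$ means $r\equiv\pm2\pmod5$, which is ten classes mod $25$; the classes $\pm3$ mod $25$ have $25\mid3r^2-2$, and the other eight are removed.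

**Step 3: many primes together.** For a finite $F\subset P_j$, the Chinese remainder theorem makes the conditions modulo the various $p^2$ independent. So the upper density of $\{r:3r^2-j\in\mathcal L\}$ is at most
$$\prod_{p\in F}\Big(1-\frac{2(p-1)}{p^2}\Big)\le\prod_{p\in F}\Big(1-\frac1p\Big)\le\exp\Big(-\sum_{p\in F}\frac1p\Big).$$
Here we used $2(p-1)\ge p$.

**Step 4: $\sum_{p\in P_j}1/p=\infty$.** We show that every prime $p\equiv-1\pmod{24j}$ lies in $P_j$. Such $p$ satisfies $p\nmid6j$, $p\equiv2\pmod3$ and $p\equiv7\pmod8$, so $\left(\frac2p\right)=1$. For an odd prime $\ell\mid3j$ we have $p\equiv-1\pmod\ell$, and $\frac{p-1}2$ is odd, so quadratic reciprocity gives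
$$\left(\frac\ell p\right)=(-1)^{\frac{\ell-1}2\cdot\frac{p-1}2}\left(\frac p\ell\right)=(-1)^{\frac{\ell-1}2}\left(\frac{-1}\ell\right)=1 .$$
Multiplying over the prime factors of $3j$ with multiplicity, $\left(\frac{3j}p\right)=1$. Dirichlet's theorem in the form $\sum_{p\equiv-1\,(24j)}1/p=\infty$ finishes the step.

**Step 5: conclusion.** By Steps 3 and 4, letting $F$ grow, $\{r:3r^2-j\in\mathcal L\}$ has density $0$ for each $j$. The complement of $\mathcal R_G$ is the union of these sets over $1\le j\le G$, so it has density $0$. $\square$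

## 7. Adding one dimension below the gap: proof of Theorem 1

Let $\psi,b,a$ be as in Section 5, and let $r\in\mathcal R_G$ be so large that (6) holds; $G$ is chosen below. Let $L$ be the span of the Dirichlet eigenfunctions of $E$ with eigenvalue $<\kappa^2=3\omega^2r^2$, and $N=\dim L$. By definition $n_r=N+1$. We show that $S$ is negative definite on the span of $L$ and $u=u_{\psi,r}$.

**Step 1: $S$ on $L$.** The gap compensates for the rise of the old eigenfunctions. Since $r\in\mathcal R_G$, all eigenvalues of $E$ below $\kappa^2$ are at most $\omega^2(3r^2-G-1)=\kappa^2-\omega^2(G+1)$. As $\frac1{1+\eta}\le\frac1{1-3\eta}$, for $v\in L$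
$$Q_\eta(v)\le\frac{Q_0(v)}{1-3\eta}\le\frac{\kappa^2-\omega^2(G+1)}{1-3\eta}\|v\|^2 .$$
Subtract $\kappa^2\|v\|^2=\frac{\kappa^2-3\eta\kappa^2}{1-3\eta}\|v\|^2$ and use $3\eta\kappa^2=3b$. If $p:=\omega^2(G+1)-3b>0$, then
$$S(v)\le-\frac p{1-3\eta}\|v\|^2\le-p\|v\|^2 .\tag{7}$$

**Step 2: the cross term.** We bound $S(u,v)$ independently of $G$ and $r$. By Lemma 1.1, $u$ is a sum of eigenfunctions with eigenvalues $\ge\kappa^2$, so $u\perp L$ both in $L^2$ and for $Q_0$. Hence for $v\in L$
$$S(u,v)=(Q_\eta-Q_0)(u,v)=\int_E\frac{3\eta}{1-3\eta}u_xv_x-\frac\eta{1+\eta}u_yv_y .$$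
The larger coefficient is $\frac{3\eta}{1-3\eta}\le6\eta$, because $\eta\le\frac16$. Moreover $\|\nabla u\|^2=\sum_j(\kappa^2+\omega^2j^2)\|u_j\|^2\le(\kappa^2+\omega^2J^2)\|u\|^2\le2\kappa^2\|u\|^2$ and $\|\nabla v\|\le\kappa\|v\|$. So
$$|S(u,v)|\le6\eta\cdot\sqrt2\,\kappa^2\|u\|\|v\|=6\sqrt2\,b\,\|u\|\|v\|\le q\|v\|,\qquad q:=6\sqrt2\,b\Big(\frac{\sqrt3}2\int_I\psi^2\Big)^{1/2}.\tag{8}$$

**Step 3: choice of $G$.** The constants $a,b,q$ depend on neither $G$ nor $r$, whereas $p$ grows with $G$. Choose $G$ with $p>0$ and $pa>q^2$. For $v\in L$ and $t\in\mathbb R$,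
$$S(v+tu)=S(v)+2tS(u,v)+t^2S(u)\le-p\|v\|^2+2q|t|\|v\|-at^2<0\quad\text{unless }v=0,\ t=0 .$$

**Step 4: min–max.** Since $u\ne0$ and $u\perp L$, the space $L\oplus\mathbb Ru$ has dimension $N+1$. Transplanted to $T_r=AE$, it consists of functions with Rayleigh quotient $<\kappa^2$, and the maximum of the quotient is attained since the dimension is finite. Therefore
$$\lambda_{n_r}(T_r)=\lambda_{N+1}(T_r)<\kappa^2=\lambda_{n_r}(E).$$
This holds for all sufficiently large $r\in\mathcal R_G$, a set of density $1$ by Lemma 6.1. Both $T_r$ and $E$ have diameter $1$, so Theorem 1 is proved. $\blacksquare$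

How close to $E$ is $T_r$, in terms of $n=n_r$? Inequality (12) of Section 10 gives $n_r\le3\omega^2r^2|E|/4\pi$, so $3\eta=3b/(3\omega^2r^2)\le3b|E|/(4\pi n_r)$: the short side is $\sqrt{1-O(1/n)}$. There is no conflict with Theorem 3, because $\delta_n$ depends on $n$.

## 8. Many profiles at once: proof of Theorem 2

We replace the single profile by a $K$-dimensional space of profiles, and the threshold $\kappa^2$ by $\kappa^2-C$.

**Step 1: the space of profiles.** Take a $K$-dimensional space of smooth functions supported in $(-\frac1{12},\frac1{12})$, extended with period $\frac32$. On that interval $\Theta\ge\frac56$, so $2-3\Theta\le-\frac12$. If $k$ is the maximum of $\int\psi'^2/\int\psi^2$ over this space, then $\mathcal E_b(\psi)\le(k-\frac b2)\int_I\psi^2$. Choose $b>0$ with $k-\frac b2\le-C-2$.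

To pass to trigonometric polynomials, let $\varphi_1,\dots,\varphi_K$ be an $L^2(I)$-orthonormal basis of the space and approximate each $\varphi_i$ in $H^1(\mathbb R/\frac32\mathbb Z)$ by real trigonometric polynomials, which are dense there. The Gram matrix of the approximants tends to the identity. The matrix of the form $\mathcal E_b(\psi)+(C+1)\int_I\psi^2$ tends to that for the $\varphi_i$, which is at most $-1$ times the identity. So for good enough approximants their span $\Psi$ is $K$-dimensional and
$$\mathcal E_b(\psi)\le-(C+1)\int_I\psi^2\qquad(\psi\in\Psi).$$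
Let $J$ bound the degrees in $\Psi$.

**Step 2: uniform limits.** Let $S^C(v)=Q_\eta(v)-(\kappa^2-C)\|v\|^2=S(v)+C\|v\|^2$ and $u_\psi=u_{\psi,r}$. By Lemma 4.1, for each $\psi\in\Psi$,
$$\|u_\psi\|^2\to\frac{\sqrt3}4\int_I\psi^2,\qquad S^C(u_\psi)\to\frac{\sqrt3}4\Big(\mathcal E_b(\psi)+C\int_I\psi^2\Big)\le-\frac{\sqrt3}4\int_I\psi^2 .$$
Since $u_\psi$ is linear in $\psi$, these are quadratic forms on the finite-dimensional space $\Psi$. By polarization their matrices converge, so the convergence is uniform on the unit sphere. Hence for all large $r$ and all $\psi\in\Psi$: $\psi\mapsto u_\psi$ is injective, $S^C(u_\psi)\le-\frac{\sqrt3}8\int_I\psi^2$, and $\|u_\psi\|^2\le\frac{\sqrt3}2\int_I\psi^2$. We also take $r$ so large that $\eta\le\frac16$ and $\omega^2J^2\le\kappa^2$.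

**Step 3: negativity.** Let $r\in\mathcal R_G$ be large and $L,N$ as in Section 7. If $\omega^2(G+1)>3b$, then (7) gives $S^C(v)\le-p'\|v\|^2$ for $v\in L$, with $p'=\omega^2(G+1)-3b-C$. Since $u_\psi\perp L$, the cross term of $S^C$ equals that of $S$, and the argument for (8) gives $|S^C(u_\psi,v)|\le6\sqrt2\,b\|u_\psi\|\|v\|$. With $g=(\int_I\psi^2)^{1/2}$,
$$S^C(v+u_\psi)\le-p'\|v\|^2+2\cdot6\sqrt2\,b\Big(\frac{\sqrt3}2\Big)^{1/2}g\|v\|-\frac{\sqrt3}8g^2 .$$
This is negative unless $v=0$ and $\psi=0$, as soon as $p'>0$ and $p'\cdot\frac{\sqrt3}8>72b^2\cdot\frac{\sqrt3}2$, that is, $p'>288b^2$. Choose $G$ accordingly. The space $L\oplus u_\Psi$ has dimension $N+K$, so by min–max $\lambda_{n_r+K-1}(T_r)=\lambda_{N+K}(T_r)<\kappa^2-C=\lambda_{n_r}(E)-C$ for all large $r\in\mathcal R_G$.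

**Step 4: consecutive eigenvalues.** For $0\le i\le K-1$,
$$\lambda_{n_r+i}(T_r)\le\lambda_{n_r+K-1}(T_r)<\lambda_{n_r}(E)-C\le\lambda_{n_r+i}(E)-C .\qquad\blacksquare$$

## 9. Positivity on every eigenspace: proof of Theorem 3

**Lemma 9.1.** Let $T$ have diameter $1$ and be, up to a rigid motion, $AE$ with $A$ linear. Let $e_1,e_2,e_3$ be the unit side directions of $E$, and $|Ae_i|^2=\ell_i^2=1-\delta_i$. Then $\delta_i\ge0$, and for $u\in H^1_0(E)$
$$Q_T(u)\ge\int_E|\nabla u|^2+\sum_{i=1}^3\delta_iB_i(u),\qquad B_i(u)=\frac43\int_E(\partial_{e_i}u)^2-\frac13\int_E|\nabla u|^2 .\tag{9}$$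

*Proof.* Every triangle is such an $AE$, and $\delta_i\ge0$ because the longest side is $1$. Write $A^{\mathsf T}A=I+H$, so $e_i\cdot He_i=-\delta_i$. Put $H_i=\frac43e_ie_i^{\mathsf T}-\frac13I$. Since $(e_i\cdot e_k)^2=\frac14$ for $i\ne k$, $e_k\cdot H_ie_k$ is $1$ if $i=k$ and $\frac43\cdot\frac14-\frac13=0$ otherwise. So the three functionals $H\mapsto e_k\cdot He_k$ on the three-dimensional space of symmetric matrices form a basis of its dual, with dual basis $H_1,H_2,H_3$, and $H=-\sum_i\delta_iH_i$. From $(I+H)(I-H)+H^2=I$ we get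
$$(I+H)^{-1}=I-H+H(I+H)^{-1}H\ge I-H=I+\sum_i\delta_iH_i .$$
Insert this in (1). $\square$

For the deformation of Section 3 only the direction $e=(1,0)$ has $\delta\neq0$, namely $\delta=3\eta$. With $B(u)=\frac43X-\frac13(X+Y)$ we have $3\eta B(u)=\eta(3X-Y)$, in agreement with (2).

**Proposition 9.2.** For every eigenspace $Z$ of $E$ there is $c_Z>0$ with $B_i(u)\ge c_Z\|u\|^2$ for $u\in Z$, $i=1,2,3$.

**Step 1: reduction.** The rotations of $E$ about its center preserve $Z$ and permute the side directions, so it suffices to treat $e=(1,0)$. As $Z$ is finite-dimensional, by compactness of its unit sphere it suffices to show, with $\lambda$ the eigenvalue of $Z$,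
$$B(u)=\frac43X-\frac13\lambda\|u\|^2>0\qquad\text{for }0\ne u\in Z .$$

**Step 2: extension to the plane.** This gives access to Fourier series. Let $\mathcal G$ be the group generated by the reflections in the three sides of $E$; as is classical, it acts simply transitively on the triangles of the tiling of the plane by copies of $E$. For $u\in Z$ let $\tilde u\in H^1(\mathbb R^2)$ be the extension by $0$, and put $U=\sum_{g\in\mathcal G}\det(g)\,\tilde u\circ g^{-1}$, where $\det(g)=\pm1$ is the determinant of the linear part. The sum is locally finite, $U=u$ on $E$, and $U\circ g=\det(g)U$ for $g\in\mathcal G$. It is a weak solution on all of $\mathbb R^2$: for $\varphi\in C_c^\infty(\mathbb R^2)$,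
$$\int_{\mathbb R^2}\nabla U\cdot\nabla\varphi-\lambda U\varphi=\int_E\nabla u\cdot\nabla\Phi-\lambda u\Phi,\qquad\Phi=\sum_{g\in\mathcal G}\det(g)\,\varphi\circ g .$$
Here $\Phi$ is smooth (the sum is locally finite) and changes sign under the reflection in each side of $E$, so $\Phi=0$ on $\partial E$, $\Phi\in H^1_0(E)$, and the right side is $0$. By elliptic regularity $U$ is real-analytic with $-\Delta U=\lambda U$. In particular $u$ is smooth on the closed triangle.

**Step 3: Fourier expansion.** The reflections in $y=\pm\sqrt3x$ generate the group $W=\langle\sigma,\rho\rangle$ of order $6$, so $W\subset\mathcal G$. The reflection in $y=0$ followed by that in $y=h$ is the translation by $(0,2h)=(0,\sqrt3)$. Its conjugates by $W$ include the translation by $-\rho(0,\sqrt3)=(\frac32,\frac{\sqrt3}2)$. Translations have determinant $1$. So $U$ is antisymmetric under $W$, i.e. $U\circ w=\det(w)U$, and periodic under the lattice generated by $(0,\sqrt3)$ and $(\frac32,\frac{\sqrt3}2)$. The frequencies $\xi$ compatible with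 this lattice satisfy $\sqrt3\,\xi_2\in2\pi\mathbb Z$ and $\frac32\xi_1+\frac{\sqrt3}2\xi_2\in2\pi\mathbb Z$, which means
$$\xi=\frac{2\pi}3(k,\sqrt3q),\qquad k,q\in\mathbb Z,\quad k\equiv q\pmod2 .$$
The equation allows only $|\xi|^2=\lambda$. Here $|\xi|^2=\omega^2\Lambda$ with $\Lambda=\frac{k^2+3q^2}4$, an integer: with $k=q+2m$ it equals $q^2+qm+m^2$. Since $U=\frac16\sum_{w\in W}\det(w)U\circ w$, $U$ is a finite combination of the functions
$$f_\xi(z)=\sum_{w\in W}\det(w)e^{iw\xi\cdot z}.$$
Conversely each $f_\xi$ is antisymmetric under $W$ and invariant under the lattice, which $W$ preserves. So it vanishes on $\partial E$ by the argument of Lemma 1.1 and restricts to an element of $Z_{\mathbb C}$, the complexification of $Z$. Thus the $f_\xi$ with $|\xi|^2=\lambda$ span $Z_{\mathbb C}$.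

**Step 4: the action of the rotation $R$.** We sort $Z_{\mathbb C}$ by the symmetry of $E$. Let $R(z)=c+\rho(z-c)=\rho z+R(0)$ with $c=(0,\frac1{\sqrt3})$; then $R(0)=c-\rho c=(\frac12,\frac{\sqrt3}2)$. For $\xi$ as above, $\xi\cdot R(0)=\frac{2\pi}3\cdot\frac{k+3q}2$. The integer $\frac{k+3q}2$, doubled, is $\equiv k\pmod3$, so it is $\equiv2k\equiv-k\pmod3$. The class of $k$ mod $3$ does not change when $W$ acts on $\xi$: $\sigma$ fixes $k$, and $\rho$ sends $k$ to $-\frac{k+3q}2\equiv k$. So $e^{iw\xi\cdot R(0)}=e^{-2\pi ik/3}$ for all $w\in W$, and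
$$f_\xi\circ R=e^{-2\pi ik/3}\sum_{w\in W}\det(w)e^{i\rho^{-1}w\xi\cdot z}=e^{-2\pi ik/3}f_\xi .$$
From $4\Lambda=k^2+3q^2$ we get $\Lambda\equiv k^2\pmod3$. Let $\varpi=e^{2\pi i/3}$. Either $\Lambda\equiv0$, every $k$ is divisible by $3$, and all of $Z$ is $R$-invariant; or $\Lambda\equiv1$ and $Z_{\mathbb C}=Z_+\oplus Z_-$ with $F\circ R=\varpi^{\pm1}F$ on $Z_\pm$ and $Z_-=\overline{Z_+}$.

**Step 5: the case $\Lambda\equiv0$.** As for $\lambda_1$ in Section 3: since $u\circ R=u$, the symmetric matrix $\int_E\nabla u\otimes\nabla u$ commutes with $\rho$, so it equals $\frac\lambda2\|u\|^2I$. Hence $X=\frac\lambda2\|u\|^2$ and $B(u)=\frac\lambda3\|u\|^2>0$.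

**Step 6: the case $\Lambda\equiv1$, non-negativity.** A real $u\in Z$ is $u=F+\bar F$ with $F\in Z_+$. Let $2\partial=\partial_x-i\partial_y$. Then $(2\partial u)^2=u_x^2-u_y^2-2iu_xu_y$, so $X-Y=\mathrm{Re}\int_E(2\partial u)^2$. In complex notation $R$ is $z\mapsto c+\varpi(z-c)$, so $\partial(g\circ R)=\varpi\,(\partial g)\circ R$. Apply this to $F\circ R=\varpi F$ and $\bar F\circ R=\varpi^{-1}\bar F$:
$$(\partial F)\circ R=\partial F,\qquad(\partial\bar F)\circ R=\varpi^{-2}\,\partial\bar F .$$
Integrals over $E$ do not change under composition with $R$. So $\int_E\partial F\,\partial\bar F=0$ and $\int_E(\partial\bar F)^2=0$, as these are multiplied by $\varpi^{-2}\ne1$ and $\varpi^{-4}\ne1$. Likewise $\int_EF^2=0$. Hence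
$$X-Y=\mathrm{Re}\int_E(2\partial F)^2,\qquad\|u\|^2=2\|F\|^2 .$$
Next,
$$\int_E|2\partial F|^2=\int_E|\nabla F|^2+i\int_E(F_x\bar F_y-F_y\bar F_x)=\lambda\|F\|^2=\frac\lambda2\|u\|^2 .\tag{10}$$
The second integral vanishes because its integrand is $\partial_x(F\bar F_y)-\partial_y(F\bar F_x)$ and $F=0$ on $\partial E$. So $|X-Y|\le\frac\lambda2\|u\|^2$. With $X+Y=\lambda\|u\|^2$ this gives $X\ge\frac\lambda4\|u\|^2$, that is, $B(u)\ge0$.

**Step 7: the case $\Lambda\equiv1$, strictness.** Suppose $B(u)=0$. Then $X-Y=-\frac\lambda2\|u\|^2$, and by (10) $\int_E\big(\mathrm{Re}\,(2\partial F)^2+|2\partial F|^2\big)=0$. The integrand is $2(\mathrm{Re}\,2\partial F)^2\ge0$, so $2\partial F=ig$ with $g$ real on $E$. As $F$ extends analytically to $\mathbb R^2$, so does $g$; it is real on the plane, and $\Delta g=-\lambda g$. Since $4\bar\partial\partial=\Delta$ with $2\bar\partial=\partial_x+i\partial_y$,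
$$-\lambda F=2\bar\partial(2\partial F)=i(g_x+ig_y).$$
On $\partial E$ we have $F=0$, hence $\nabla g=0$, and $g$ equals a constant $c_0$ on the connected set $\partial E$. Let $w=g-c_0\cos(\sqrt\lambda(y-h))$. It is analytic, $\Delta w=-\lambda w$, and $w=w_y=0$ on the side $y=h$. There all $x$-derivatives of $w$ and $w_y$ vanish; $w_{yy}=-\lambda w-w_{xx}$ and its derivatives then give, inductively, that all derivatives of $w$ vanish on that side, so $w\equiv0$. Thus $g=c_0\cos(\sqrt\lambda(y-h))$. But $g_y=-c_0\sqrt\lambda\sin(\sqrt\lambda(y-h))$ must vanish on the slanted sides too, where $y$ takes all values in $(0,h)$. So $c_0=0$, $g=0$, $F=0$ and $u=0$. $\square$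

**Proof of Theorem 3.** Let $\lambda=\lambda_n(E)$ with eigenspace $Z$, let $N$ be the number of eigenvalues of $E$ below $\lambda$ (with multiplicity) and $L$ the span of their eigenfunctions. Let $\lambda'$ be the next larger distinct eigenvalue, $\theta=1-\lambda/\lambda'>0$, $c=c_Z$.

**Step 1: reduction to $u\perp L$.** As $n\ge N+1$, max–min on $T$, transplanted to $E$, gives
$$\lambda_n(T)\ge\lambda_{N+1}(T)\ge\inf\left\{\frac{Q_T(u)}{\|u\|^2}:\ 0\ne u\in H_0^1(E),\ u\perp L\right\}.$$

**Step 2: the lower bound.** Write $u=z+v$ with $z\in Z$, $v\perp L\oplus Z$. Then $\int_E|\nabla u|^2-\lambda\|u\|^2=\|\nabla v\|^2-\lambda\|v\|^2\ge\theta\|\nabla v\|^2$, since $\|\nabla v\|^2\ge\lambda'\|v\|^2$. The matrix $H_i$ has eigenvalues $1$ and $-\frac13$. So the cross term of $B_i$ between $z$ and $v$ is at most $\|\nabla z\|\|\nabla v\|=\sqrt\lambda\|z\|\|\nabla v\|$ in absolute value, and $B_i(v)\ge-\frac13\|\nabla v\|^2$. With $B_i(z)\ge c\|z\|^2$, (9) and $s=\sum\delta_i$,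
$$Q_T(u)-\lambda\|u\|^2\ge\theta\|\nabla v\|^2+s\Big(c\|z\|^2-2\sqrt\lambda\|z\|\|\nabla v\|-\frac13\|\nabla v\|^2\Big).$$

**Step 3: absorbing the cross term.** By $2\sqrt\lambda\|z\|\|\nabla v\|\le\frac c2\|z\|^2+\frac{2\lambda}c\|\nabla v\|^2$, if $s\big(\frac{2\lambda}c+\frac13\big)\le\frac\theta2$ the right side is at least
$$\frac{sc}2\|z\|^2+\frac\theta2\|\nabla v\|^2\ge\frac{sc}2\|z\|^2+\frac{\theta\lambda'}2\|v\|^2 .$$
If also $sc\le\theta\lambda'$, this is $\ge\frac{sc}2\|u\|^2$. So for all sufficiently small $s>0$ we have $\lambda_n(T)\ge\lambda_n(E)+\frac c2s$. $\blacksquare$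

## 10. Counting eigenvalues: proof of Theorem 4

Let $N_\Omega(\lambda)$ be the number of Dirichlet eigenvalues of $\Omega$ that are $\le\lambda$.

**Step 1: a lower bound for every triangle (Pólya).** We show
$$\lambda_n(T)\ge\frac{4\pi n}{|T|}.\tag{11}$$
Copies of $T$ tile the plane ($T$ and its half-turn form a parallelogram). So a square of side $\varrho$ contains $M=(1-o(1))\varrho^2/|T|$ disjoint copies of $T$ as $\varrho\to\infty$. By domain monotonicity $M\,N_T(\lambda)\le N_{\mathrm{square}}(\lambda)$. The right side is the number of integer pairs $m,n\ge1$ with $m^2+n^2\le\lambda\varrho^2/\pi^2$. The unit squares with upper right corners at these points are disjoint and lie in a quarter disc, so the number is at most $\frac\pi4\cdot\frac{\lambda\varrho^2}{\pi^2}=\frac{\lambda\varrho^2}{4\pi}$. Dividing by $M$ and letting $\varrho\to\infty$ gives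
$$N_T(\lambda)\le\frac{\lambda|T|}{4\pi}.\tag{12}$$
Put $\lambda=\lambda_n(T)$, where $N_T(\lambda)\ge n$, to get (11). For $T=E$ and $n=n_r$, (12) is the bound used at the end of Section 7.

**Step 2: an upper bound for $E$.** We show that for an absolute constant $C'$
$$\lambda_n(E)\le\frac{4\pi n}{|E|}+C'\sqrt n .\tag{13}$$
Let $f(x,y)=x^2+xy+y^2$, $\Omega_\Lambda=\{x,y\ge0,\ f\le\Lambda\}$ and $\lambda=\omega^2\Lambda$. By Lamé, $N_E(\lambda)$ is the number of points $(m,n)\in\Omega_\Lambda$ with integers $m,n\ge1$. The ellipse $f\le\Lambda$ has area $2\pi\Lambda/\sqrt3$. In the inner product of the form $f$ the coordinate vectors make an angle of $60^\circ$, so the quadrant contains one sixth of it, and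
$$|\Omega_\Lambda|=\frac{\pi\Lambda}{3\sqrt3}=\frac{|E|}{4\pi}\,\omega^2\Lambda .$$
The squares $[m-1,m]\times[n-1,n]$, $m,n\ge1$, that meet $\Omega_\Lambda$ cover it. Consider those with $(m,n)\notin\Omega_\Lambda$. Since $f$ increases in each variable on the quadrant, $(m-1,n-1)\in\Omega_\Lambda$. For a given value of $m-n$ there is at most one such square, because $f$ increases along the diagonal, and $|m-n|\le\sqrt\Lambda$ because $0\le m-1,n-1\le\sqrt\Lambda$. So there are at most $2\sqrt\Lambda+1$ of them, and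
$$N_E(\lambda)\ge\frac{|E|}{4\pi}\lambda-\frac2\omega\sqrt\lambda-1 .$$
For $\lambda<\lambda_n(E)$ we have $N_E(\lambda)\le n-1$. Letting $\lambda\uparrow\lambda_n(E)=:\mu$ we get $\frac{|E|}{4\pi}\mu\le n+\frac2\omega\sqrt\mu$, that is, $\mu\le\frac{4\pi n}{|E|}+C_1\sqrt\mu$ with $C_1=\frac{8\pi}{\omega|E|}$. Since $C_1\sqrt\mu\le\frac\mu2+\frac{C_1^2}2$, first $\mu\le\frac{8\pi n}{|E|}+C_1^2\le C_2n$, and then $C_1\sqrt\mu\le C_1\sqrt{C_2}\sqrt n$, which is (13).

**Step 3: the area.** If $\lambda_n(T)\le\lambda_n(E)$, then (11) and (13) give $\frac{4\pi n}{|T|}\le\frac{4\pi n}{|E|}+C'\sqrt n$. So $\frac{|E|}{|T|}\le1+C''n^{-1/2}$ with $C''=C'|E|/4\pi$, and $|T|\ge\frac{|E|}{1+C''n^{-1/2}}\ge(1-C''n^{-1/2})|E|$.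

**Step 4: the third vertex.** Place the longest side of $T$ at $[-\frac12,\frac12]\times\{0\}$, the third vertex at $(x,y)$ with $y>0$, and $E$ on the same side with third vertex $(0,h)$. The other sides of $T$ are $\le1$, so $(\frac12+|x|)^2+y^2\le1$. The function $t\mapsto\sqrt{1-(\frac12+t)^2}$ is concave, with value $h$ and slope $-\frac1{\sqrt3}$ at $t=0$. Comparing with the tangent,
$$y\le\sqrt{1-(\tfrac12+|x|)^2}\le h-\frac{|x|}{\sqrt3},\qquad\text{so}\qquad|x|\le\sqrt3\,(h-y).$$
Hence the distance from $(x,y)$ to $(0,h)$ is at most $\sqrt{3+1}\,(h-y)=2(h-y)$. Since $|E|-|T|=\frac12(h-y)$, this equals $4(|E|-|T|)\le4|E|C''n^{-1/2}$ by Step 3. Take $C=\max(C'',4|E|C'')$.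

**Step 5: minimizers.** In the position of Step 4 the triangles of diameter $1$ are parametrized by $(x,y)$ in the bounded region $y>0$, $(\frac12+|x|)^2+y^2\le1$, which is closed apart from the segment $y=0$. The eigenvalue $\lambda_n$ is continuous there: the matrix $(A^{\mathsf T}A)^{-1}$ in (1) depends continuously on the vertex, so nearby triangles have all Rayleigh quotients, and by min–max all eigenvalues, within a factor close to $1$. By (11), $\lambda_n\to\infty$ as $y\to0$, because $|T|=y/2$. So a minimizer exists. Every minimizer $T$ satisfies $\lambda_n(T)\le\lambda_n(E)$, so Steps 3 and 4 apply to it: all minimizers tend to the equilateral triangle as $n\to\infty$. For $n=n_r$ with $r\in\mathcal R$, Theorem 1 gives a triangle of diameter $1$ with a smaller $n$-th eigenvalue than $E$, so no minimizer is equilateral for these infinitely many $n$. $\blacksquare$
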